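\title{Infinitely generated submodules of $H^2(\mathbb{D}^2)$ with essentially normal quotients}

\begin{abstract}
We disprove the conjecture that the quotient module of an infinitely generated submodule of the Hardy space over the bidisc is never essentially normal. The counterexample consists of the functions that vanish to order at least $n$ at the $n$-th point of a sequence tending rapidly to $(1,1)$; both compressed shifts differ from the identity by operators in every Schatten class. For submodules given by vanishing orders $m_n$ at points $(a_n,b_n)$ whose local quotient modules are orthogonal modulo compact operators, we show that essential normality is equivalent to $(m_n-1)(1-|a_n|)\to0$ and $(m_n-1)(1-|b_n|)\to0$, and that at least $\sup_n(m_n+1)$ generators are needed. Every nonempty compact subset of the torus is the joint essential spectrum of an essentially normal quotient by an infinitely generated submodule.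
\end{abstract}

\section{Introduction}

\subsection*{The question}
The Hardy space $H^2(\mathbb{D}^2)$ consists of the power series $f=\sum c_{ij}z^iw^j$ with $\|f\|^2=\sum|c_{ij}|^2<\infty$. Its elements are holomorphic on the bidisc, the monomials form an orthonormal basis, and $H^2(\mathbb{D}^2)=H^2(\mathbb{D})\otimes H^2(\mathbb{D})$. The multiplication operators $M_z$, $M_w$ are commuting isometries and make $H^2(\mathbb{D}^2)$ a Hilbert module over $\mathbb{C}[z,w]$.

A \emph{submodule} is a closed subspace $\mathcal{M}$ invariant under $M_z$ and $M_w$. A subset of $\mathcal{M}$ \emph{generates} $\mathcal{M}$ if $\mathcal{M}$ is the smallest submodule containing it; for a finite subset $\{f_1,\dots,f_q\}$ this means that $\mathcal{M}$ is the closure of $\{\sum p_if_i:p_i\in\mathbb{C}[z,w]\}$. We call $\mathcal{M}$ \emph{infinitely generated} if no finite subset generates it. The orthogonal complement $\mathcal{M}^\perp$ is the \emph{quotient module}, and it carries the compressed shifts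
\[
S_z=P_{\mathcal{M}^\perp}M_z|_{\mathcal{M}^\perp},\qquad S_w=P_{\mathcal{M}^\perp}M_w|_{\mathcal{M}^\perp}.
\]
Since $\mathcal{M}^\perp$ is invariant under $M_z^*$ and $M_w^*$, we have $S_\xi^*=M_\xi^*|_{\mathcal{M}^\perp}$ for $\xi\in\{z,w\}$; in particular $S_z$ and $S_w$ commute. The quotient module is \emph{essentially normal} if the four commutators $[S_\xi^*,S_\eta]=S_\xi^*S_\eta-S_\eta S_\xi^*$, $\xi,\eta\in\{z,w\}$, are compact. Let $\pi$ be the quotient map from the bounded operators onto the Calkin algebra, the bounded operators modulo the compact ones. Essential normality says that $\pi(S_z)$, $\pi(S_w)$ and their adjoints all commute. If $\mathcal{M}^\perp$ is infinite dimensional, the $C^*$-algebra generated by $\pi(I),\pi(S_z),\pi(S_w)$ is then $C(X)$ for a compact set $X\subseteq\mathbb{C}^2$, the \emph{joint essential spectrum}: modulo compact operators, the shifts behave like the coordinate functions on $X$.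

In one variable there is nothing to ask. By Beurling's theorem a nonzero submodule of $H^2(\mathbb{D})$ is $\theta H^2(\mathbb{D})$ with $\theta$ inner, so it has one generator, and the self-commutator of the compressed shift has rank at most two (Lemma~\ref{lem:model-space}). In two variables both properties can fail.

\begin{example}\label{ex:basic}
(a) If $\mathcal{M}=\{0\}$, then $[M_z^*,M_z]=I-M_zM_z^*$ is the projection onto the functions of $w$ alone. It has infinite rank, so $H^2(\mathbb{D}^2)$ is not essentially normal.

(b) Let $\mathcal{M}$ be generated by $z-w$. In degree $n$ the multiples of $z-w$ have codimension one and are orthogonal to $e_n=(n+1)^{-1/2}\sum_{i\le n} z^iw^{n-i}$. So $(e_n)$ is an orthonormal basis of $\mathcal{M}^\perp$, $S_ze_n=S_we_n=\sqrt{(n+1)/(n+2)}\,e_{n+1}$, and every commutator sends $e_n$ to $\frac{1}{(n+1)(n+2)}e_n$. The quotient is essentially normal.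

(c) Let $\mathcal{M}=z^kH^2(\mathbb{D}^2)$. Then $\mathcal{M}^\perp=\bigoplus_{j\ge0}\operatorname{span}\{1,\dots,z^{k-1}\}w^j$, and $S_z$ acts on each summand as a nilpotent Jordan block of size $k$. For $k=1$, $S_z=0$ and $S_w$ is the unilateral shift, so the quotient is essentially normal. For $k\ge2$, $[S_z^*,S_z]w^j=w^j$ for all $j$, so it is not.

(d) The submodule spanned by the monomials of degree at least $m$ is generated by the $m+1$ monomials of degree $m$ and by no smaller set (Lemma~\ref{lem:count}). On its quotient $S_z$ has Jordan blocks of all sizes $1,\dots,m$.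
\end{example}

By (d), a zero of high order produces both many generators and large Jordan blocks, and by (c) infinitely many Jordan blocks destroy essential normality. A natural way to force infinitely many generators is to prescribe zeros of unbounded order, and one would then expect infinitely many blocks and a noncompact commutator. This heuristic is in line with the following conjecture, posed in \cite{WZZ}.

\begin{quote}
\emph{If $\mathcal{M}\subseteq H^2(\mathbb{D}^2)$ is an infinitely generated submodule, then $\mathcal{M}^\perp$ is not essentially normal.}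
\end{quote}

The conjecture is false. The heuristic overlooks that the number of generators forced by a zero depends only on its order, while the norm of the nilpotent part of $S_z$ also depends on its position and is small near the torus $\mathbb{T}^2$.

\subsection*{Results}
A holomorphic function \emph{vanishes to order $\ge m$ at $\lambda$} if all its partial derivatives of total order less than $m$ vanish at $\lambda$. For $p>0$, the Schatten class $\mathcal{S}_p$ consists of the compact operators $T$ whose singular values $s_1(T)\ge s_2(T)\ge\cdots$, the eigenvalues of $(T^*T)^{1/2}$, satisfy $\sum_js_j(T)^p<\infty$.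

\begin{theorem}\label{thm:A}
Let $\varepsilon_n=2^{-(n+3)^2}$, $a_n=1-\varepsilon_n$, $\lambda_n=(a_n,a_n)$ and
\[
\mathcal{M}=\{f\in H^2(\mathbb{D}^2): f\text{ vanishes to order}\ge n\text{ at }\lambda_n\text{ for }n=1,2,\dots\}.
\]
Then $\mathcal{M}$ is an infinitely generated submodule, and $S_z-I$ and $S_w-I$ are compact; they belong to $\mathcal{S}_p$ for every $p>0$. Hence $\mathcal{M}^\perp$ is essentially normal.
\end{theorem}

The next theorem says how fast the points must approach the torus. For $\lambda\in\mathbb{D}^2$ and an integer $m\ge1$ put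
\[
I_\lambda^m=\{f\in H^2(\mathbb{D}^2):f\text{ vanishes to order}\ge m\text{ at }\lambda\},\qquad E_\lambda^m=H^2(\mathbb{D}^2)\ominus I_\lambda^m .
\]
For $a,a'\in\mathbb{D}$ let $\varphi_a(z)=\frac{a-z}{1-\bar az}$ and let $\rho(a,a')=|\varphi_a(a')|$ be the pseudohyperbolic distance. Expanding $|1-\bar aa'|^2-|a-a'|^2$ gives
\begin{equation}\label{eq:rho}
1-\rho(a,a')^2=\frac{(1-|a|^2)(1-|a'|^2)}{|1-\bar aa'|^2}.
\end{equation}

\begin{theorem}\label{thm:B}
Let $\lambda_n=(a_n,b_n)$, $n\ge1$, be distinct points of $\mathbb{D}^2$, let $m_n\ge1$ be integers, and put $E_n=E_{\lambda_n}^{m_n}$ and $\mathcal{M}=\bigcap_nI_{\lambda_n}^{m_n}$. Assume that $V\colon(x_n)\mapsto\sum_nx_n$ is bounded from the orthogonal sum $\bigoplus_nE_n$ to $H^2(\mathbb{D}^2)$ and that $V^*V-I$ is compact. This holds, for example, if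
\begin{equation}\label{eq:sum}
\sigma:=\sum_{n\ne k}m_nm_k\min\{1-\rho(a_n,a_k)^2,\,1-\rho(b_n,b_k)^2\}<\infty .
\end{equation}
Then:
\begin{enumerate}
\item[(i)] $[S_z^*,S_z]$ is compact if and only if $(m_n-1)(1-|a_n|)\to0$; $[S_w^*,S_w]$ is compact if and only if $(m_n-1)(1-|b_n|)\to0$; and $\mathcal{M}^\perp$ is essentially normal if and only if both limits hold.
\item[(ii)] Every generating set of $\mathcal{M}$ has at least $\sup_n(m_n+1)$ elements. So $\mathcal{M}$ is infinitely generated if $\sup_nm_n=\infty$.
\end{enumerate}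
\end{theorem}

Boundedness of $V$ means that the map, defined first on finitely supported sequences, extends to a bounded operator; the series $\sum_nx_n$ then converges in norm.

\begin{theorem}\label{thm:C}
For every nonempty compact set $X\subseteq\mathbb{T}^2$ there is an infinitely generated submodule $\mathcal{M}$ with $\mathcal{M}^\perp$ essentially normal such that the $C^*$-algebra generated by $I,S_z,S_w$, modulo compact operators, is $C(X)$, with $S_z$ and $S_w$ corresponding to the coordinate functions.
\end{theorem}

Section~\ref{sec:local} studies one zero. Section~\ref{sec:glue} shows that the spaces $E_\lambda^m$ of hyperbolically distant points are nearly orthogonal, so that $\mathcal{M}^\perp$ is modeled on their orthogonal sum. These two sections suffice for Theorem~\ref{thm:A}, proved in Section~\ref{sec:A}. Sections~\ref{sec:unitary}--\ref{sec:gen} prove Theorem~\ref{thm:B}, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}.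

\section{One zero of order $m$}\label{sec:local}

Fix $\lambda=(a,b)\in\mathbb{D}^2$. The Szeg\H{o} kernel $k_\lambda(z,w)=(1-\bar az)^{-1}(1-\bar bw)^{-1}$ satisfies $f(\lambda)=\langle f,k_\lambda\rangle$. Since $\|k_\lambda\|$ is locally bounded in $\lambda$, norm convergence implies locally uniform convergence, and by Cauchy's formula every Taylor coefficient at $\lambda$ is a continuous functional. So $I_\lambda^m$ is closed. Vanishing to order $\ge m$ at $\lambda$ is equivalent to $|f(\zeta)|\le C|\zeta-\lambda|^m$ near $\lambda$; hence it is preserved by holomorphic multipliers and transported by biholomorphic changes of variable. In particular $I_\lambda^m$ is a submodule, and $E_\lambda^1=\mathbb{C}k_\lambda\subseteq E_\lambda^2\subseteq\cdots$.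

All statements below have counterparts with $(z,a)$ replaced by $(w,b)$, obtained by exchanging the variables; we use them without restating them.

\subsection*{Moving the zero to the origin}
At the origin $E_0^m$ is the space $\mathcal{P}_m=\operatorname{span}\{z^iw^j:i+j<m\}$, and everything is explicit. To reach other points we use the unitaries attached to the disc automorphisms. The map $\varphi_a$ is an involution of $\overline{\mathbb{D}}$ that exchanges $0$ and $a$. On $H^2(\mathbb{D})$ put
\[
U_ag=\frac{\sqrt{1-|a|^2}}{1-\bar az}\;g\circ\varphi_a .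
\]
The norm of $H^2(\mathbb{D})$ is the $L^2$-norm of the boundary function, and $|\varphi_a'|=(1-|a|^2)/|1-\bar az|^2$, so the change of variables $\zeta\mapsto\varphi_a(\zeta)$ on $\mathbb{T}$ shows that $U_a$ is isometric. The identity $1-\bar a\varphi_a(z)=(1-|a|^2)/(1-\bar az)$ gives $U_a^2=I$, so $U_a$ is unitary. For $g\in H^\infty(\mathbb{D})$ we have $U_a(gh)=(g\circ\varphi_a)U_ah$, that is,
\begin{equation}\label{eq:conj}
U_aM_gU_a=M_{g\circ\varphi_a}.
\end{equation}
Put $U_\lambda=U_a\otimes U_b$, and write $M_{g(z)}=M_g\otimes I$ for multiplication by $g(z)$ on $H^2(\mathbb{D}^2)$. Let $P$ be the projection onto $\mathcal{P}_m$ and $A=PM_z|_{\mathcal{P}_m}$. Thus $A$ sends $z^iw^j$ to $z^{i+1}w^j$ if $i+j+1<m$ and to $0$ otherwise, so $\|A\|\le1$, $A^m=0$ and $A^l=PM_z^l|_{\mathcal{P}_m}$. For $h=\sum\hat h(l)z^l\in H^\infty(\mathbb{D})$ set $h(A)=\sum_{l<m}\hat h(l)A^l$.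

\begin{proposition}\label{prop:model}
Let $E=E_\lambda^m$. Then $E=U_\lambda\mathcal{P}_m$, so $\dim E=m(m+1)/2$. For $g\in H^\infty(\mathbb{D})$ we have $M_{g(z)}^*E\subseteq E$, and $U_\lambda$ implements a unitary equivalence between $P_EM_{g(z)}|_E$ and $(g\circ\varphi_a)(A)$, and hence between $M_{g(z)}^*|_E$ and $(g\circ\varphi_a)(A)^*$.
\end{proposition}

\begin{proof}
The operator $U_\lambda$ composes with the biholomorphism $(\varphi_a,\varphi_b)$, which exchanges $0$ and $\lambda$, and then multiplies by a holomorphic function. So $U_\lambda I_0^m\subseteq I_\lambda^m$ and $U_\lambda I_\lambda^m\subseteq I_0^m$, and $U_\lambda^2=I$ gives equality. Taking complements, $E=U_\lambda\mathcal{P}_m$ and $P_E=U_\lambda PU_\lambda$. Since $M_{g(z)}$ preserves $I_\lambda^m$, its adjoint preserves $E$, and $M_{g(z)}^*|_E=(P_EM_{g(z)}|_E)^*$. With $h=g\circ\varphi_a$, \eqref{eq:conj} gives $U_\lambda P_EM_{g(z)}U_\lambda=PM_{h(z)}$. For $f\in\mathcal{P}_m$ the function $\bigl(h(z)-\sum_{l<m}\hat h(l)z^l\bigr)f$ lies in $I_0^m$, so $P(h(z)f)=h(A)f$.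
\end{proof}

The case we need is $h=\varphi_c$ with $c\in\mathbb{D}$. From $\varphi_c(z)-c=-(1-|c|^2)z/(1-\bar cz)$ we get
\begin{equation}\label{eq:phiA}
\varphi_c(A)-cI=-(1-|c|^2)\sum_{l=0}^{m-2}\bar c^{\,l}A^{l+1},\qquad \|\varphi_c(A)-cI\|\le(m-1)(1-|c|^2).
\end{equation}

\begin{example}[the case $m=2$]\label{ex:m2}
Here $A1=z$ and $Az=Aw=0$, and \eqref{eq:phiA} reads $\varphi_a(A)=aI-(1-|a|^2)A$. In the orthonormal basis $U_\lambda1,U_\lambda z,U_\lambda w$ of $E=E_\lambda^2$ the compressions of $M_z$ and $M_w$ are
\[
\begin{pmatrix}a&0&0\\-(1-|a|^2)&a&0\\0&0&a\end{pmatrix},\qquad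
\begin{pmatrix}b&0&0\\0&b&0\\-(1-|b|^2)&0&b\end{pmatrix}.
\]
The self-commutator of the first matrix is $(1-|a|^2)^2\operatorname{diag}(1,-1,0)$. At $\lambda=0$ it has norm one, as in Example~\ref{ex:basic}(c). As $\lambda$ tends to the torus, both matrices tend to scalars and all commutators tend to zero, although the Jordan structure does not change, and $I_\lambda^2$ needs at least three generators for every $\lambda$ (Lemma~\ref{lem:count}). If we could form an orthogonal sum of such spaces along $\lambda_n\to(1,1)$, both shifts would be the identity plus a compact operator. To force infinitely many generators we must also let $m$ grow, slowly enough that the bound in \eqref{eq:phiA} still tends to zero.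
\end{example}

\begin{lemma}\label{lem:scalar}
Let $E=E_\lambda^m$. Then $\|P_EM_z|_E-aI\|\le(m-1)(1-|a|^2)$, and $\bar a$ is the only eigenvalue of $M_z^*|_E$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:model} with $g(z)=z$, the operator $P_EM_z|_E$ is unitarily equivalent to $\varphi_a(A)$, and \eqref{eq:phiA} gives the bound. By \eqref{eq:phiA}, $\varphi_a(A)-aI$ is a polynomial in $A$ without constant term, hence nilpotent. So $M_z^*|_E-\bar aI$ is nilpotent.
\end{proof}

\subsection*{A lower bound for the number of generators}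
A zero of order $m$ bounds the number of generators because polynomials act by scalars on the leading Taylor term. Let $\mathcal{H}_\lambda^m$ be the $(m+1)$-dimensional space of homogeneous polynomials of degree $m$ in $(z-a,w-b)$, and let $L_\lambda^m\colon I_\lambda^m\to\mathcal{H}_\lambda^m$ send $f$ to the homogeneous part of degree $m$ of its Taylor series at $\lambda$. This map is continuous and linear with kernel $I_\lambda^{m+1}$.

\begin{lemma}\label{lem:count}
If $\mathcal{M}\subseteq I_\lambda^m$ is a submodule, then every generating set of $\mathcal{M}$ has at least $\dim L_\lambda^m(\mathcal{M})=\dim\mathcal{M}/(\mathcal{M}\cap I_\lambda^{m+1})$ elements.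
\end{lemma}

\begin{proof}
Write $L=L_\lambda^m$. Only finite generating sets $\{f_1,\dots,f_q\}$ need to be considered. For $f\in I_\lambda^m$ and a polynomial $p$, the function $(p-p(\lambda))f$ vanishes to order $\ge m+1$, so $L(pf)=p(\lambda)L(f)$; this is where $\mathcal{M}\subseteq I_\lambda^m$ is used. Hence $L$ maps $\{\sum p_if_i\}$ into the span of $Lf_1,\dots,Lf_q$, which is finite dimensional and so closed. By continuity $L(\mathcal{M})$ lies in this span, and $\dim L(\mathcal{M})\le q$.
\end{proof}

For $\mathcal{M}=I_\lambda^m$ the bound is $m+1$, because $\mathcal{H}_\lambda^m\subseteq I_\lambda^m$ and $L_\lambda^m$ is the identity on $\mathcal{H}_\lambda^m$. When zeros are prescribed at other points as well, the task is to show that $L_\lambda^m$ remains onto.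

\section{Near orthogonality and gluing}\label{sec:glue}

The spaces $E_\lambda^m$ and $E_{\lambda'}^{m'}$ are never orthogonal, since $\langle k_\lambda,k_{\lambda'}\rangle\ne0$. For $m=m'=1$ the angle is explicit: by \eqref{eq:rho},
\[
\|P_{E'}P_E\|^2=\frac{|\langle k_\lambda,k_{\lambda'}\rangle|^2}{\|k_\lambda\|^2\|k_{\lambda'}\|^2}=\bigl(1-\rho(a,a')^2\bigr)\bigl(1-\rho(b,b')^2\bigr),
\]
which is small as soon as the points are far apart in one coordinate. For higher orders we need a bound whose dependence on $m,m'$ is controlled. The tool is an inner function $\psi$ of one variable that vanishes to order $m'$ at $\lambda'$ and has modulus close to one at $\lambda$. The range of $M_\psi$ is orthogonal to $E'$, and we show that it almost contains $E$. Recall that a bounded holomorphic function $\theta$ on $\mathbb{D}$ is \emph{inner} if $|\theta|=1$ almost everywhere on $\mathbb{T}$; then $M_\theta$ is an isometry, and for an isometry $Y$ the operator $YY^*$ is the projection onto its range.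

\begin{lemma}\label{lem:angle}
Let $\lambda=(a,b)$, $\lambda'=(a',b')$, $E=E_\lambda^m$, $E'=E_{\lambda'}^{m'}$. Then
\[
\|P_{E'}P_E\|^2\le2mm'\min\{1-\rho(a,a')^2,\,1-\rho(b,b')^2\}.
\]
\end{lemma}

\begin{proof}
By symmetry it suffices to prove the bound $2mm'\delta$ with $\delta=1-\rho(a,a')^2$. We may assume $2mm'\delta<1$, since otherwise there is nothing to prove; then $m\delta<1$. Every automorphism of $\mathbb{D}$ has the form $\omega\varphi_c$ with $|\omega|=1$, where $c$ is its zero. The zero of $\varphi_{a'}\circ\varphi_a$ is $c=\varphi_a(a')$, so $\varphi_{a'}\circ\varphi_a=\omega\varphi_c$ with $|c|^2=1-\delta$. Let $Y=M_{\varphi_{a'}(z)}$. By Proposition~\ref{prop:model}, $Y^*E\subseteq E$ and $Y^*|_E$ is unitarily equivalent to $(\omega\varphi_c(A))^*$. By \eqref{eq:phiA} and $|c|\ge|c|^2=1-\delta$, for $y\in E$,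
\[
\|Y^*y\|\ge\bigl(|c|-(m-1)\delta\bigr)\|y\|\ge(1-m\delta)\|y\|.
\]
Since $Y^*E\subseteq E$ we may iterate. For a unit vector $x\in E$, Bernoulli's inequality gives $\|Y^{*m'}x\|\ge(1-m\delta)^{m'}\ge1-mm'\delta>0$. The isometry $Y^{m'}$ is multiplication by $\psi=\varphi_{a'}(z)^{m'}$, which vanishes to order $m'$ at $\lambda'$. So its range $R$ lies in $I_{\lambda'}^{m'}$ and is orthogonal to $E'$, and $\|P_Rx\|=\|Y^{*m'}x\|$. Therefore
\[
\|P_{E'}x\|^2\le1-\|P_Rx\|^2\le1-(1-mm'\delta)^2\le2mm'\delta.\qedhere
\]
\end{proof}

Now let $\lambda_n=(a_n,b_n)$, $m_n$, $E_n$, $\mathcal{M}$ be as in the first sentence of Theorem~\ref{thm:B}. As an intersection of submodules, $\mathcal{M}$ is a submodule, and $\mathcal{M}=\bigcap_nE_n^\perp$ shows that $\mathcal{M}^\perp$ is the closed span of the $E_n$. The model for $\mathcal{M}^\perp$ is the orthogonal sum $\mathcal{E}=\bigoplus_nE_n$ with the block diagonal contractions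
\[
T_\xi=\bigoplus_nP_{E_n}M_\xi|_{E_n},\qquad T_\xi^*=\bigoplus_nM_\xi^*|_{E_n},\qquad\xi\in\{z,w\}.
\]
Whenever $V$ is bounded, its range is a dense subspace of $\mathcal{M}^\perp$, and
\begin{equation}\label{eq:inter}
S_\xi^*V=VT_\xi^*,
\end{equation}
because both sides send $(x_n)$ to $\sum_nM_\xi^*x_n$. The relation holds for the adjoints because the $E_n$ are invariant under $M_\xi^*$, not under $M_\xi$.

\begin{lemma}\label{lem:glue}
If \eqref{eq:sum} holds, then $V$ is bounded, $\|V^*V-I\|\le\sqrt{2\sigma}$, and $V^*V-I$ is compact.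
\end{lemma}

\begin{proof}
Let $\gamma_{nk}=\|P_{E_k}P_{E_n}\|$. By Lemma~\ref{lem:angle}, $\sum_{n\ne k}\gamma_{nk}^2\le2\sigma$. For finitely supported $x,y\in\mathcal{E}$ and any set $\Omega$ of pairs $(n,k)$ with $n\ne k$, the bound $|\langle x_n,y_k\rangle|=|\langle P_{E_k}P_{E_n}x_n,y_k\rangle|\le\gamma_{nk}\|x_n\|\|y_k\|$ and the Cauchy--Schwarz inequality give
\begin{equation}\label{eq:CS}
\Bigl|\sum_{(n,k)\in\Omega}\langle x_n,y_k\rangle\Bigr|\le\Bigl(\sum_{(n,k)\in\Omega}\gamma_{nk}^2\Bigr)^{1/2}\|x\|\|y\|.
\end{equation}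
If $\Omega$ is the set of all such pairs, the sum on the left is $\langle Vx,Vy\rangle-\langle x,y\rangle$. This gives $\|Vx\|^2\le(1+\sqrt{2\sigma})\|x\|^2$ and the norm bound for $K=V^*V-I$. Let $\Pi_N$ be the finite rank projection onto $E_1\oplus\dots\oplus E_N$. If $\Omega$ consists of the pairs with $\max(n,k)>N$, the sum is $\langle(K-\Pi_NK\Pi_N)x,y\rangle$, and the factor on the right of \eqref{eq:CS} tends to $0$ as $N\to\infty$. So $K$ is a norm limit of finite rank operators.
\end{proof}

This proves the sufficiency of \eqref{eq:sum} asserted in Theorem~\ref{thm:B}. Compactness questions on $\mathcal{E}$ reduce to the blocks.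

\begin{lemma}\label{lem:block}
Let $D=\bigoplus_nD_n$ be a bounded block diagonal operator on $\mathcal{E}$. Then $\|\pi(D)\|=\limsup_n\|D_n\|$; in particular $D$ is compact if and only if $\|D_n\|\to0$. If $\sum_n\dim(E_n)\|D_n\|^p<\infty$, then $D\in\mathcal{S}_p$.
\end{lemma}

\begin{proof}
Removing the first $N$ blocks is a finite rank perturbation, so $\|\pi(D)\|\le\sup_{n>N}\|D_n\|$. Conversely, take unit vectors $x_n\in E_n$ with $\|D_nx_n\|=\|D_n\|$. In $\mathcal{E}$ they are orthonormal, so $Kx_n\to0$ for compact $K$, and $\|D+K\|\ge\limsup_n\|D_n\|$. Finally, the singular values of $D$ are those of the blocks taken together, and $D_n$ contributes $\dim E_n$ numbers bounded by $\|D_n\|$.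
\end{proof}

The data used in Theorems~\ref{thm:A} and~\ref{thm:C} are covered by one computation. The sequence $\varepsilon_n$ must beat $m_n=n$ twice: the ratios $\varepsilon_k/\varepsilon_n$ control the angles, and $n\varepsilon_n$ controls the nilpotent parts.

\begin{lemma}\label{lem:sparse}
Let $(\alpha_n,\beta_n)\in\mathbb{T}^2$, $\varepsilon_n=2^{-(n+3)^2}$, $\lambda_n=((1-\varepsilon_n)\alpha_n,(1-\varepsilon_n)\beta_n)$ and $m_n=n$. Then the $\lambda_n$ are distinct, $\sigma\le\frac14$, and $T_z-\bigoplus_n\alpha_nI_{E_n}$ and $T_w-\bigoplus_n\beta_nI_{E_n}$ belong to $\mathcal{S}_p$ for every $p>0$.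
\end{lemma}

\begin{proof}
The moduli $|a_n|=1-\varepsilon_n$ are distinct. For $n<k$ we have $|1-\bar a_na_k|\ge1-|a_n|=\varepsilon_n$ and $1-|a_j|^2\le2\varepsilon_j$, so \eqref{eq:rho} gives
\[
1-\rho(a_n,a_k)^2\le\frac{4\varepsilon_k}{\varepsilon_n}=4\cdot2^{-(k-n)(k+n+6)}\le\tfrac1{16}\,2^{-n}2^{-k}.
\]
The outer terms are symmetric in $n$ and $k$, so $\sigma\le\frac1{16}\bigl(\sum_nn2^{-n}\bigr)^2=\frac14$. By Lemma~\ref{lem:scalar} the $n$-th block of $T_z-\bigoplus_n\alpha_nI_{E_n}$ has norm at most $(n-1)(1-|a_n|^2)+|a_n-\alpha_n|\le2n\varepsilon_n$, and $\sum_n\frac{n(n+1)}2(2n\varepsilon_n)^p<\infty$ for every $p>0$. Lemma~\ref{lem:block} applies.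
\end{proof}

\section{The counterexample}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The data are those of Lemma~\ref{lem:sparse} with $\alpha_n=\beta_n=1$.

\emph{Compactness.} Lemmas~\ref{lem:sparse} and~\ref{lem:glue} give $\|V^*V-I\|\le1/\sqrt2$, so $\|Vx\|^2\ge(1-1/\sqrt2)\|x\|^2$. Thus $V$ is injective with closed range, and the range is dense in $\mathcal{M}^\perp$, so $V\colon\mathcal{E}\to\mathcal{M}^\perp$ is invertible. By \eqref{eq:inter},
\[
S_\xi^*-I=V(T_\xi-I)^*V^{-1},\qquad\xi\in\{z,w\}.
\]
Singular values satisfy $s_j(T^*)=s_j(T)$ and $s_j(XTY)\le\|X\|\,s_j(T)\,\|Y\|$. Since $T_\xi-I\in\mathcal{S}_p$ by Lemma~\ref{lem:sparse}, the operator $K_\xi=S_\xi-I$ is in $\mathcal{S}_p$ for every $p>0$. The commutators $[S_\xi^*,S_\eta]=[K_\xi^*,K_\eta]$ are compact.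

\emph{Generators.} Fix $n$. We show that $L_{\lambda_n}^n(\mathcal{M})=\mathcal{H}_{\lambda_n}^n$ by multiplying with a function that vanishes to the required order at the other points but not at $\lambda_n$. Recall that for $c_1,c_2,\dots\in(0,1)$ with $\sum_j(1-c_j)<\infty$ the Blaschke product $\prod_j\varphi_{c_j}$ converges to a bounded holomorphic function on $\mathbb{D}$ whose zeros are exactly the $c_j$, with multiplicity. Since $\sum_kk\varepsilon_k<\infty$ and the $a_k$ are distinct, $B=\prod_{k\ne n}\varphi_{a_k}^k$ is such a product and $B(a_n)\ne0$. For $h\in\mathcal{H}_{\lambda_n}^n$ the function $B(z)h$ is bounded, vanishes to order $\ge k$ at $\lambda_k$ for $k\ne n$ because $B(z)$ does, and vanishes to order $\ge n$ at $\lambda_n$ because $h$ does. So $B(z)h\in\mathcal{M}$, and $L_{\lambda_n}^n(B(z)h)=B(a_n)h$. By Lemma~\ref{lem:count} every generating set has at least $n+1$ elements. As $n$ is arbitrary, $\mathcal{M}$ is infinitely generated.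
\end{proof}

\section{Unitary equivalence modulo compact operators}\label{sec:unitary}

The proof above used only that $S_\xi^*$ is similar to $T_\xi^*$. This sufficed because ``identity plus compact'' is invariant under similarity. Essential normality is not: an infinite direct sum of copies of the idempotent $\bigl(\begin{smallmatrix}1&1\\0&0\end{smallmatrix}\bigr)$ is similar to an orthogonal projection, and its self-commutator is a direct sum of copies of one nonzero matrix. For Theorem~\ref{thm:B} we need a unitary equivalence modulo compact operators, and this is what compactness of $V^*V-I$ provides. A second difficulty is that $\|V^*V-I\|$ need no longer be less than one, so injectivity of $V$ requires an argument. It rests on the fact that two commuting operators on a nonzero finite-dimensional complex space have a joint eigenvector.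

\begin{proposition}\label{prop:W}
Under the hypotheses of Theorem~\ref{thm:B}, $V\colon\mathcal{E}\to\mathcal{M}^\perp$ is invertible, and there is a unitary $W\colon\mathcal{E}\to\mathcal{M}^\perp$ such that $W^*S_zW-T_z$ and $W^*S_wW-T_w$ are compact.
\end{proposition}

\begin{proof}
Let $K=V^*V-I$. On $\ker V$ the compact operator $K$ equals $-I$, so $\ker V$ is finite dimensional. By \eqref{eq:inter} it is invariant under the commuting operators $T_z^*,T_w^*$. If $\ker V\ne0$, it contains a joint eigenvector $x=(x_n)$ with eigenvalues $(\mu,\mu')$. Each $x_n$ satisfies $M_z^*x_n=\mu x_n$ and $M_w^*x_n=\mu' x_n$, so by Lemma~\ref{lem:scalar}, $x_n\ne0$ forces $(\mu,\mu')=(\bar a_n,\bar b_n)$. The points $\lambda_n$ are distinct, so exactly one $x_n$ is nonzero, and $Vx=x_n\ne0$, a contradiction. Thus $V$ is injective.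

If $V$ were not bounded below, there would be unit vectors $y_j$ with $Vy_j\to0$. Along a subsequence $Ky_j$ converges, so $y_j=V^*Vy_j-Ky_j$ converges to a unit vector in $\ker V$, which is impossible. So the range of $V$ is closed and dense in $\mathcal{M}^\perp$, and $V$ is invertible.

Let $|V|=(V^*V)^{1/2}$, which is invertible, and $W=V|V|^{-1}$, which is unitary. The operator $C=|V|-I=K(|V|+I)^{-1}$ is compact. By \eqref{eq:inter}, $W^*S_\xi^*W=|V|T_\xi^*|V|^{-1}$, so
\[
W^*S_\xi^*W-T_\xi^*=\bigl(|V|T_\xi^*-T_\xi^*|V|\bigr)|V|^{-1}=\bigl(CT_\xi^*-T_\xi^*C\bigr)|V|^{-1}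
\]
is compact. Take adjoints.
\end{proof}

Distinctness of the points is needed for injectivity: if $\lambda_1=\lambda_2$, then $(k_{\lambda_1},-k_{\lambda_1},0,\dots)\in\ker V$.

\section{The self-commutator of a block}\label{sec:comm}

By Proposition~\ref{prop:W}, $[S_\xi^*,S_\eta]$ is compact if and only if $[T_\xi^*,T_\eta]$ is, and by Lemma~\ref{lem:block} this depends on the norms of the blocks. Lemma~\ref{lem:scalar} bounds them from above. For the converse in Theorem~\ref{thm:B}(i) we need a lower bound, and in fact the norm can be computed exactly, by reduction to one variable. For an inner function $\theta$ let $K_\theta=H^2(\mathbb{D})\ominus\theta H^2(\mathbb{D})$ and $S_\theta=P_{K_\theta}M_z|_{K_\theta}$, so that $S_\theta^*=M_z^*|_{K_\theta}$.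

\begin{lemma}\label{lem:model-space}
For a nonconstant inner function $\theta$, the operator $[S_\theta^*,S_\theta]$ has rank at most two, and
\[
\|[S_\theta^*,S_\theta]\|^2=\bigl(1-|\theta(0)|^2\bigr)^2-|\theta'(0)|^2 .
\]
\end{lemma}

\begin{proof}
Write $K=K_\theta$. The functions $\theta z^j$, $j\ge0$, form an orthonormal basis of $\theta H^2(\mathbb{D})$. For a vector $u$ let $uu^*$ be the operator $x\mapsto\langle x,u\rangle u$.

Put $u=P_K1$. For $x\in K$ we have $M_zM_z^*x=x-\langle x,1\rangle1$, and projecting onto $K$ gives $S_\theta S_\theta^*=I-uu^*$. Since $\langle1,\theta z^j\rangle=0$ for $j\ge1$, we get $u=1-\overline{\theta(0)}\theta$ and $\|u\|^2=\langle u,1\rangle=1-|\theta(0)|^2$.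

Put $v=M_z^*\theta=(\theta-\theta(0))/z$. Then $\langle v,\theta z^j\rangle=\langle\theta,\theta z^{j+1}\rangle=0$, so $v\in K$, and $\|v\|^2=1-|\theta(0)|^2$. For $x\in K$ and $j\ge1$ we have $\langle zx,\theta z^j\rangle=\langle x,\theta z^{j-1}\rangle=0$, while $\langle zx,\theta\rangle=\langle x,v\rangle$. So $S_\theta x=zx-\langle x,v\rangle\theta$, and applying $M_z^*$ gives $S_\theta^*S_\theta=I-vv^*$. Moreover $\langle v,u\rangle=\langle v,1\rangle=v(0)=\theta'(0)$.

Thus $C=[S_\theta^*,S_\theta]=uu^*-vv^*$ is selfadjoint, of rank at most two, with trace $\|u\|^2-\|v\|^2=0$. Its nonzero eigenvalues, if any, are $\nu$ and $-\nu$, each simple, where $\nu=\|C\|$. Hence $2\nu^2=\operatorname{tr}C^2=\|u\|^4+\|v\|^4-2|\langle v,u\rangle|^2$.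
\end{proof}

For $\theta=\varphi_a^k$ we have $\theta(0)=a^k$ and $\theta'(0)=-ka^{k-1}(1-|a|^2)$, so the norm is $\nu_k(|a|^2)$, where $\nu_k\ge0$ and
\[
\nu_k(r)^2=(1-r^k)^2-k^2r^{k-1}(1-r)^2\qquad(0^0=1).
\]
Thus $\nu_1=0$, and $\nu_2(r)^2=(1-r)^2\bigl((1+r)^2-4r\bigr)=(1-r)^4$, as in Example~\ref{ex:m2}.

\begin{lemma}\label{lem:blocknorm}
For $E=E_\lambda^m$ and $T=P_EM_z|_E$ we have $\|[T^*,T]\|=\max_{1\le k\le m}\nu_k(|a|^2)$.
\end{lemma}

\begin{proof}
Sorting monomials by the power of $w$ gives $\mathcal{P}_m=\bigoplus_{k=1}^mK_{z^k}\otimes\mathbb{C}w^{m-k}$. By \eqref{eq:conj}, $U_az^kH^2(\mathbb{D})=\varphi_a^kH^2(\mathbb{D})$, so $U_aK_{z^k}=K_{\varphi_a^k}$ and $E=\bigoplus_{k=1}^mK_{\varphi_a^k}\otimes\mathbb{C}U_bw^{m-k}$. The operator $T^*=(M_z^*\otimes I)|_E$ preserves each summand and acts there as $S_{\varphi_a^k}^*$. So $T$ is unitarily equivalent to $\bigoplus_{k=1}^mS_{\varphi_a^k}$.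
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
Suppose $(m_n-1)(1-|a_n|)\to0$. Since $1-|a_n|^2\le2(1-|a_n|)$, Lemmas~\ref{lem:scalar} and~\ref{lem:block} show that $T_z-\Lambda$ is compact, where $\Lambda=\bigoplus_na_nI_{E_n}$. The operator $\Lambda^*$ commutes with every block diagonal operator, so $[T_z^*,T_z]$ and $[T_z^*,T_w]$ are compact. In the same way $(m_n-1)(1-|b_n|)\to0$ makes $[T_w^*,T_w]$ and $[T_w^*,T_z]$ compact. This proves the three ``if'' statements.

Conversely, let $[S_z^*,S_z]$ be compact. With $r_n=|a_n|^2$, Lemmas~\ref{lem:block} and~\ref{lem:blocknorm} give $\mu_n:=\max_{1\le k\le m_n}\nu_k(r_n)\to0$. Suppose that $(m_n-1)(1-|a_n|)\ge\eta>0$ along a subsequence, to which we pass. Then $m_n\ge2$ and $m_n(1-r_n)\ge\eta$. The summand $k=2$ gives $(1-r_n)^2\le\mu_n$, so $r_n\to1$. For fixed $k$, $\nu_k(r)\le1-r^k\to0$ as $r\to1$, so no fixed summand gives more; we must take $k$ of the order $1/(1-r_n)$. Let $k_n=\lceil\eta/(1-r_n)\rceil$. Then $k_n\le m_n$, since $m_n$ is an integer with $m_n\ge\eta/(1-r_n)$, and $\eta\le k_n(1-r_n)<\eta+(1-r_n)$,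 so $k_n(1-r_n)\to\eta$. Since $\log r/(1-r)\to-1$ as $r\to1$, both $r_n^{k_n}$ and $r_n^{k_n-1}$ tend to $e^{-\eta}$. Hence
\[
\nu_{k_n}(r_n)^2\to(1-e^{-\eta})^2-\eta^2e^{-\eta}=4e^{-\eta}\bigl(\sinh^2(\eta/2)-(\eta/2)^2\bigr)>0,
\]
because $\sinh t>t$ for $t>0$. This contradicts $\nu_{k_n}(r_n)\le\mu_n\to0$. So $(m_n-1)(1-|a_n|)\to0$. Exchanging the variables gives the statement for $w$, and essential normality includes compactness of both self-commutators, hence implies both limits.
\end{proof}

\section{The number of generators}\label{sec:gen}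

In Section~\ref{sec:A} a Blaschke product showed that all leading terms occur. The hypothesis on $V$ supplies no such function, so we compute the dimension in Lemma~\ref{lem:count} on the side of the orthogonal complements. There the statement to prove is that the conditions at the other points impose no extra condition on the terms of degree $m_n$ at $\lambda_n$. Only the invertibility of $V$ is used.

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Fix $n$, write $\lambda=\lambda_n=(a,b)$, $m=m_n$, and let $F=E_\lambda^{m+1}\supseteq E_n$. Let $Q$ be the closed span of the $E_k$ with $k\ne n$. Since $V$ is invertible, the image of $\bigoplus_{k\ne n}E_k$ is closed and equals $Q$; hence $\mathcal{M}^\perp=Q+E_n$ and $Q\cap E_n=0$.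

We claim that $Q\cap F=0$. The space $Q\cap F$ is finite dimensional and invariant under $M_z^*$ and $M_w^*$. If it is nonzero, it contains a joint eigenvector $y$, and by Lemma~\ref{lem:scalar} applied to $F$ the eigenvalues are $\bar a$ and $\bar b$. Then $M_p^*y=\overline{p(\lambda)}y$ for every polynomial $p$, so
\[
\langle y,p\rangle=\langle M_p^*y,1\rangle=\overline{p(\lambda)}\,y(0,0)=\langle y(0,0)k_\lambda,p\rangle .
\]
Polynomials are dense, so $y=y(0,0)k_\lambda\in E_\lambda^1\subseteq E_n$. This contradicts $Q\cap E_n=0$ and proves the claim.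

It follows that $F\cap\mathcal{M}^\perp=E_n$: if $y=q+e\in F$ with $q\in Q$ and $e\in E_n$, then $q=y-e\in Q\cap F=0$. Let $\mathcal{M}'=\mathcal{M}\cap I_\lambda^{m+1}$. Its complement is the closure of $\mathcal{M}^\perp+F$, and this sum is closed because $F$ is finite dimensional. Since $\mathcal{M}\ominus\mathcal{M}'=\mathcal{M}'^\perp\ominus\mathcal{M}^\perp$ (both equal $\mathcal{M}\cap\mathcal{M}'^\perp$),
\[
\dim\mathcal{M}/\mathcal{M}'=\dim(\mathcal{M}^\perp+F)/\mathcal{M}^\perp=\dim F/E_n=\tfrac{(m+1)(m+2)}2-\tfrac{m(m+1)}2=m+1 .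
\]
By Lemma~\ref{lem:count} every generating set has at least $m_n+1$ elements, for every $n$.
\end{proof}

\begin{remark}
Some hypothesis on $V$ is needed in both parts. If $m_n=1$ and $(\lambda_n)$ is dense in $\mathbb{D}^2$, then $\mathcal{M}=\{0\}$. Both sequences in (i) vanish identically, but the quotient is not essentially normal by Example~\ref{ex:basic}(a); and $\mathcal{M}$ is generated by one element, while $\sup_n(m_n+1)=2$.
\end{remark}

\begin{remark}
The class in Theorem~\ref{thm:B} also contains infinitely generated submodules whose quotients are not essentially normal. For Rudin-type data, $b_n=0$ and $m_n\to\infty$ with $a_n\to1$ so fast that \eqref{eq:sum} holds, the module $\mathcal{M}$ is infinitely generated and $(m_n-1)(1-|b_n|)=m_n-1\not\to0$, so $[S_w^*,S_w]$ is not compact. One choice is $m_n=n$ and $a_n=1-2^{-(n+3)^2}$, since the estimate of $\sigma$ in Lemma~\ref{lem:sparse} used only the first coordinates. These data differ from those of Theorem~\ref{thm:A} only in $b_n$: near orthogonality needs one coordinate, but here essential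 normality needs both to approach the circle.
\end{remark}

\section{Prescribing the essential spectrum}\label{sec:C}

Modulo compact operators, the shifts of Lemma~\ref{lem:sparse} are diagonal with entries $\alpha_n$ and $\beta_n$, and the Calkin norm sees only the cluster points of the sequence $(\alpha_n,\beta_n)$. So we arrange that these fill $X$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $d_1,d_2,\dots$ be a sequence in $X$ whose terms form a dense subset (with repetitions if $X$ is finite), and let $(\alpha_n,\beta_n)$ run through $d_1;\,d_1,d_2;\,d_1,d_2,d_3;\dots$, so that each $d_j$ occurs infinitely often. Take $\lambda_n$ and $m_n=n$ as in Lemma~\ref{lem:sparse}. Then \eqref{eq:sum} holds, $(m_n-1)(1-|a_n|)=(m_n-1)(1-|b_n|)=(n-1)\varepsilon_n\to0$, and $\sup_nm_n=\infty$. By Theorem~\ref{thm:B}, $\mathcal{M}$ is infinitely generated and $\mathcal{M}^\perp$ is essentially normal.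

With $W$ as in Proposition~\ref{prop:W}, define for $f\in C(X)$
\[
\Phi(f)=\pi\Bigl(W\Bigl(\bigoplus_nf(\alpha_n,\beta_n)I_{E_n}\Bigr)W^*\Bigr).
\]
This is a unital $*$-homomorphism into the Calkin algebra of $\mathcal{M}^\perp$. By Lemma~\ref{lem:block},
\[
\|\Phi(f)\|=\limsup_n|f(\alpha_n,\beta_n)|=\sup_j|f(d_j)|=\max_X|f|,
\]
so $\Phi$ is isometric. By Proposition~\ref{prop:W} and Lemma~\ref{lem:sparse}, $\Phi(z)=\pi(S_z)$ and $\Phi(w)=\pi(S_w)$. By the Stone--Weierstrass theorem the polynomials in $z,\bar z,w,\bar w$ are dense in $C(X)$, so the range of $\Phi$ is the $C^*$-algebra generated by $\pi(I),\pi(S_z),\pi(S_w)$. This is the image under $\pi$ of the $C^*$-algebra generated by $I,S_z,S_w$, because the image of a $C^*$-algebra under a $*$-homomorphism is closed.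
\end{proof}

For $X=\{(1,1)\}$ the construction returns the module of Theorem~\ref{thm:A}.

\begin{thebibliography}{1}
\bibitem{WZZ}
Penghui Wang, Chong Zhao, Zeyou Zhu, \emph{Essential normality of quotient modules vs.\ Hilbert-Schmidtness of submodules in $H^2(\mathbb{D}^2)$}, arXiv:2407.18455 (2024).
\end{thebibliography}
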